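# The logarithm that steady two-dimensional flows must pay in wall-to-wall heat transport

## 1. The guess $Q\sim\mathscr P^{1/3}$, and three families of flows that fall short

A fluid fills the channel between a hot wall and a cold wall. We may stir it with any steady incompressible two-dimensional flow, but the power of the stirring is prescribed. How much heat can be carried across?

Fix $\Gamma>0$ and let $\Omega=[0,\Gamma]\times[0,1]$ with coordinates $(x,z)$, periodic in $x$, with walls at $z=0$ and $z=1$. Write $\langle f\rangle=\frac1{|\Omega|}\int_\Omega f$. A velocity field $\mathbf u=(u_x,u_z)\in H^1(\Omega)$ is *admissible* if it is steady, $x$-periodic, satisfies $\nabla\cdot\mathbf u=0$ in $\Omega$ and $\mathbf u=0$ on $z=0,1$. It determines a temperature $T$, the $x$-periodic solution of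
$$\mathbf u\cdot\nabla T=\Delta T\ \text{ in }\Omega,\qquad T=1\text{ on }z=0,\qquad T=0\text{ on }z=1. \tag{1}$$
The heat transfer is
$$Q^s_{\max}(\mathscr P)=\sup\big\{\langle u_zT\rangle:\ \mathbf u\text{ admissible},\ \langle|\nabla\mathbf u|^2\rangle=\mathscr P\big\}.$$
The enstrophy $\langle|\nabla\mathbf u|^2\rangle$ measures the power needed to drive the flow.

The problem comes from Anuj Kumar, "Three dimensional branching pipe flows for optimal scalar transport between walls", arXiv:2205.03367 (2022). We are given two results for large $\mathscr P$: the a priori bound $Q^s_{\max}\lesssim\mathscr P^{1/3}$, and the lower bound $Q^s_{\max}\gtrsim\mathscr P^{1/3}/\log^{4/3}\mathscr P$, which comes from steady two-dimensional self-similar branching flows. The first guess is that the upper bound is the truth, $Q^s_{\max}\sim\mathscr P^{1/3}$, and that the logarithm is an imperfection of the construction. The opposite is asserted by the following statement.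

**Conjecture (Weak).** For $\Omega$ as above, $Q^s_{\max}=o(\mathscr P^{1/3})$ for large $\mathscr P$.

We shall see that the conjecture is true, and that the logarithm in the lower bound is exactly right.

Let us test the guess on flows that we can handle by hand. Throughout these notes,
$$\iint_A f:=\frac1\Gamma\int_A f\,dx\,dz,\qquad \bar f(z):=\frac1\Gamma\int_0^\Gamma f\,dx,\qquad N:=1+\langle u_zT\rangle .$$
Since $|\Omega|=\Gamma$, we have $\langle f\rangle=\iint_\Omega f$; when no domain is written, $\iint=\iint_\Omega$. We use three facts, all proved in Section 3: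
$$0\le T\le1,\qquad \overline{u_zT}-\bar T'=N\ \text{ for a.e. }z,\qquad \langle|\nabla T|^2\rangle=N\ge1. \tag{2}$$
The second says that the total vertical heat flux is the same at all heights; the third says that it equals the thermal dissipation. Averaging the second over $(0,\delta)$, with $\bar T(0)=1$ and $0\le T\le 1$, gives
$$N=\frac1\delta\iint_{z<\delta}u_zT+\frac{1-\bar T(\delta)}\delta\ \le\ \frac1\delta\iint_{z<\delta}|u_z|+\frac1\delta\qquad(0<\delta\le1). \tag{3}$$

**Shear flows.** Let $\mathbf u=(f(z),0)$ with $f\in H^1_0(0,1)$. Then $T=1-z$ solves (1), because $f\,\partial_xT=0=\Delta T$. So $N=1$ and $\langle u_zT\rangle=0$, whatever the enstrophy.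

**A fixed pattern, amplified.** Let $\mathbf u=A\mathbf v$ with $\mathbf v\neq0$ smooth, admissible and fixed, and $A\ge1$. At $z=0$ both $v_z$ and $\partial_zv_z=-\partial_xv_x$ vanish, so $|v_z|\le Kz^2$ with $K=\frac12\sup|\partial_z^2v_z|$. By (3), $N\le\frac1\delta+\frac{AK}3\delta^2$, and $\delta=A^{-1/3}$ gives $N\le(1+\frac K3)A^{1/3}$. Since $\mathscr P=A^2\langle|\nabla\mathbf v|^2\rangle$, this is $N=O(\mathscr P^{1/6})$. The pattern must change with $\mathscr P$.

**One horizontal wavenumber.** Let $u_x=\sin(kx)\,g'(z)$ and $u_z=-k\cos(kx)\,g(z)$, with $k=2\pi m/\Gamma$, $m\ge1$, $g\in H^2(0,1)$ and $g=g'=0$ at $z=0,1$. Both $k$ and $g$ may depend on $\mathscr P$. Write $\|\cdot\|$ for the norm of $L^2(0,1)$ and suppose $N\ge2$. We bound the enstrophy from below in two ways.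

Near the wall, $|g(z)|\le\int_0^z(z-t)|g''(t)|\,dt\le\frac{z^{3/2}}{\sqrt3}\|g''\|$. Inserting this in (3) with $\delta=2/N$ gives $\frac N2\le\frac{2}{5\sqrt3}\,k\,(2/N)^{3/2}\|g''\|$, so
$$\mathscr P\ge\langle|\partial_zu_x|^2\rangle=\tfrac12\|g''\|^2\ge\frac{75}8\Big(\frac N2\Big)^5\frac1{k^2}\ge\frac{N^5}{4k^2}.$$
In the bulk, (2) gives $\frac N2\le N-1=\langle u_zT\rangle\le\langle|u_z|\rangle\le k\|g\|$, so
$$\mathscr P\ge\langle|\partial_xu_z|^2\rangle=\tfrac12k^4\|g\|^2\ge\tfrac18k^2N^2 .$$
Multiplying the two, $\mathscr P^2\ge N^7/32$, that is, $N\le2^{5/7}\,\mathscr P^{2/7}$. The exponent $2/7$ is smaller than $1/3$.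

The last test shows a conflict. The wall layer wants a large wavenumber, so that the fluid turns around cheaply; the bulk wants a small one. A good flow has to change its wavelength with height, and the price of doing this at all heights is what we must compute.

## 2. One layer near the wall gives $\mathscr P^{1/3}$, and no more

The sensible first approach is to look at a layer $\{z<h\}$ and to ask what it costs to carry the flux $N$ there. Put
$$E_0(h)=\iint_{z<h}|\nabla\mathbf u|^2,\qquad D_0(h)=\iint_{z<h}|\nabla T|^2 .$$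
Since $\overline{u_z}=0$ (Section 3), $\overline{u_zT}=\overline{u_z(T-1)}$. Both $u_z$ and $T-1$ vanish at $z=0$, so by Cauchy–Schwarz on vertical segments $\overline{u_z^2}(z)\le zE_0(h)$ and $\overline{(T-1)^2}(z)\le zD_0(h)$ for $z<h$. The equality in (3) with $\delta=h$ then gives
$$N\le\frac1h+\frac1h\int_0^hz\,dz\,\big(E_0(h)D_0(h)\big)^{1/2}=\frac1h+\frac h2\big(E_0(h)D_0(h)\big)^{1/2}. \tag{4}$$
If $N\ge2$, take $h=2/N$ and use $E_0\le\mathscr P$, $D_0\le N$. This gives $\frac N2\le\frac1N(\mathscr PN)^{1/2}$, i.e. $N^3\le4\mathscr P$: the a priori bound.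

To gain a logarithm we would like every height between $1/N$ and $1$ to be about as expensive as this lowest layer. But for $h\ge2/N$ the inequality (4) only says
$$E_0(h)\,D_0(h)\ge N^2/h^2,$$
and this demand falls from about $N^4$ at $h\sim1/N$ to $N^2$ at $h=1$. This is where the approach stops: away from the wall it asks for almost nothing.

Nor can the flux law and the bounds $0\le T\le1$ alone ask for more. On the layer $h/2<z<h$ put
$$u_x=0,\quad u_z=4N\cos kx,\qquad T=\tfrac12+\tfrac12\cos kx,\qquad k=2\pi m/\Gamma .$$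
Then $\bar T'=0$ and $\overline{u_zT}=N$, so the flux law holds on the layer, and $0\le T\le1$. The enstrophy in the layer is $\frac h2\cdot\frac12(4N)^2k^2=4N^2k^2h$ and the dissipation there is $\frac h2\cdot\frac{k^2}8=\frac1{16}k^2h$. For fixed $k$ and large $N$ these are negligible against $N^3$ and $N$. However, this $T$ does not solve (1): $\mathbf u\cdot\nabla T=0$ on the layer, while $\Delta T=-\frac{k^2}2\cos kx$. So the equation has to be used inside the layer, and in more than its horizontal average.

## 3. Weak solutions, flux, dissipation and the streamfunction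

This section recalls the framework and proves (2). Let $V$ be the set of $x$-periodic $H^1(\Omega)$ functions that vanish on $z=0,1$. The temperature is the weak solution: $T\in H^1(\Omega)$ is $x$-periodic, has the boundary values in (1), and
$$\iint\nabla T\cdot\nabla\eta=\iint T\,\mathbf u\cdot\nabla\eta\qquad\text{for all }\eta\in V. \tag{5}$$

**The advection term is antisymmetric.** In two dimensions $H^1\subset L^4$, so by Hölder $(v,w)\mapsto\iint v\,\mathbf u\cdot\nabla w$ is continuous on $H^1\times H^1$. For smooth $x$-periodic $v,w$ we have $\iint\mathbf u\cdot\nabla(vw)=0$, because $\nabla\cdot\mathbf u=0$ and $\mathbf u=0$ on the walls. By density,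
$$\iint v\,\mathbf u\cdot\nabla w=-\iint w\,\mathbf u\cdot\nabla v\qquad\text{for }x\text{-periodic }v,w\in H^1 .$$
In particular $\iint v\,\mathbf u\cdot\nabla v=0$ and $\iint\mathbf u\cdot\nabla v=0$. Hence the bilinear form $\iint\nabla\theta\cdot\nabla\eta-\iint\theta\,\mathbf u\cdot\nabla\eta$ is bounded and, by Poincaré's inequality, coercive on $V$. Applying Lax–Milgram to $\theta=T-(1-z)$ shows that $T$ exists. If two solutions differ by $v\in V$, then $\iint|\nabla v|^2=\iint v\,\mathbf u\cdot\nabla v=0$, so $T$ is unique.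

**Maximum principle.** Take $\eta=v=(T-1)_+\in V$ in (5). Where $\nabla v\ne0$ we have $\nabla T=\nabla v$ and $T=v+1$, so $\iint|\nabla v|^2=\iint(v+1)\,\mathbf u\cdot\nabla v=0$. Thus $v=0$ and $T\le1$. With $v=(-T)_+$, (5) reads $-\iint|\nabla v|^2=-\iint v\,\mathbf u\cdot\nabla v=0$, so $T\ge0$.

**Mean vertical velocity.** We have $\overline{u_z}\,'=-\overline{\partial_xu_x}=0$ by periodicity, and $u_z=0$ at $z=0$. Hence $\overline{u_z}=0$.

**Flux.** Taking $\eta=\eta(z)\in C_c^\infty(0,1)$ in (5) gives $\int_0^1(\overline{u_zT}-\bar T')\,\eta'\,dz=0$ for all such $\eta$. So $\overline{u_zT}-\bar T'$ is a.e. equal to a constant. Integrating over $(0,1)$ with $\bar T(0)=1$, $\bar T(1)=0$, the constant is $\langle u_zT\rangle+1=N$.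

**Dissipation.** Take $\eta=\theta=T-(1-z)\in V$ in (5). Since $\nabla\theta=\nabla T+\mathbf e_z$ and $\langle\partial_zT\rangle=-1$, the left side is $\langle|\nabla T|^2\rangle-1$. The right side is
$$\iint\theta\,\mathbf u\cdot\nabla\theta+\iint(1-z)\,\mathbf u\cdot\nabla\theta=0-\iint\theta\,\mathbf u\cdot\nabla(1-z)=\iint\theta u_z=\iint Tu_z,$$
where the last equality uses $\overline{u_z}=0$. Hence
$$\langle|\nabla T|^2\rangle=N,\qquad N\ge\langle\partial_zT\rangle^2=1. \tag{6}$$
This completes the proof of (2).

**Streamfunction.** Put $\psi(x,z)=\int_0^zu_x(x,z')\,dz'$. It is $x$-periodic, $\partial_z\psi=u_x$, and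
$$\partial_x\psi=\int_0^z\partial_xu_x\,dz'=-\int_0^z\partial_zu_z\,dz'=-u_z .$$
Both derivatives are in $H^1$, so $\psi\in H^2(\Omega)\subset C(\overline\Omega)$. Moreover
$$\psi=0\ \text{on }z=0,\qquad\mathbf u\cdot\nabla\psi=-u_xu_z+u_zu_x=0,\qquad|\Delta\psi|=|\partial_zu_x-\partial_xu_z|\le\sqrt2\,|\nabla\mathbf u|. \tag{7}$$
For the rolls of Section 1, $\psi=\sin(kx)\,g(z)$. Level sets of $\psi$ are streamlines, and for Lipschitz, piecewise $C^1$ functions $F$ we have $\mathbf u\cdot\nabla F(\psi)=F'(\psi)\,\mathbf u\cdot\nabla\psi=0$: such a function passes freely through the advection operator.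

## 4. Heat must diffuse across streamlines

The hot wall lies on $\{\psi=0\}$. Advection moves heat along level sets of $\psi$ and never across them. So fluid with large $|\psi|$ near the hot wall can receive heat from it only by diffusion across streamlines. This is a steady two-dimensional fact, and Section 2 did not use it.

To make it quantitative, fix a threshold $M$ and a height $h$, and split the flux through the layer $h/2<z<h$ into two parts.

The part carried by fluid with small $|\psi|$ is limited because $u_z=-\partial_x\psi$: if $\psi$ stays of size $M$, an integration by parts in $x$ bounds the flux by $M$ times the horizontal variation of $T$.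

The part carried by fluid with large $|\psi|$ is measured by testing the equation with $\varphi(\psi)\chi(z)$, where $\varphi$ selects large $|\psi|$ and $\chi$ is a vertical cutoff that equals $1$ below the layer. Advection sees only $\chi$, because $\mathbf u\cdot\nabla\varphi(\psi)=0$. What remains is diffusion in $z$ inside the layer, which is negligible when $h\gg1/N$, and diffusion across the band $M<|\psi|<2M$ below height $h$. The latter involves $\iint\varphi'(\psi)\nabla\psi\cdot\nabla T$, and it is small if $\mathbf u$ and $T$ have small gradients.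

If both parts are small there is no flux, so the gradients must be large. The inequality that comes out, at each height, is $N^6\lesssim E\,D^3$, where $E$ and $D$ are the enstrophy and the dissipation associated with that height. As a heuristic check, insert the costs $4N^2k^2h$ and $\frac1{16}k^2h$ of the layer in Section 2. If that layer has to pay by itself, then $N^2k^8h^4\gtrsim N^6$, so $1/k\lesssim(h/N)^{1/2}$. This is the distance that heat diffuses while fluid of speed about $N$ crosses a height $h$. With $1/k=(h/N)^{1/2}$ the layer costs about $N^3$ in enstrophy and about $N$ in dissipation, whatever $h$ is.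

## 5. Budgets that discount the wall, and the theorem

It remains to choose what "the enstrophy associated with height $h$" should mean. The natural candidates $E_0(h)$, $D_0(h)$ of Section 2 are cumulative: enstrophy sitting in $\{z<1/N\}$ is counted in full in $E_0(h)$ for all $h\ge 1/N$. The inequalities $N^6\lesssim E_0(h)D_0(h)^3$, even for all $h$, are consistent with $E_0(h)=\mathscr P$, $D_0(h)=N$ and $N^3\sim\mathscr P$, and yield no logarithm. On the other hand we cannot simply discard what lies below $h/2$, since heat may cross streamlines anywhere below $h$. The compromise is to discount, by a small power, what lies far below $h$.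

**Definition (weighted budgets).** For $0<h\le1$,
$$E(h)=\iint_{\{z<h\}}\Big(\frac zh\Big)^{1/4}|\nabla\mathbf u|^2,\qquad D(h)=\iint_{\{z<h\}}\Big(\frac zh\Big)^{1/4}|\nabla T|^2 .$$

Examples. Let $e(z)=\overline{|\nabla\mathbf u|^2}(z)$. If $e=c/\delta$ for $z<\delta$ and $e=0$ above, then $E(h)=\frac45c\,(\delta/h)^{1/4}$ for $h\ge\delta$: the budget forgets the wall layer as $h$ grows. If $e=c/z$ for $\delta<z<1$ and $e=0$ below, then $E(h)=c\,h^{-1/4}\int_\delta^hz^{-3/4}dz=4c\,(1-(\delta/h)^{1/4})$ for $h\ge\delta$, which is nearly constant for $h\gg\delta$, although the total $c\log(1/\delta)$ is spread over all heights.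

**Theorem.** Let $\mathbf u$ be admissible with $\langle|\nabla\mathbf u|^2\rangle=\mathscr P$, let $T$ be the corresponding temperature, and $N=1+\langle u_zT\rangle$.

1. If $N\ge32$ and $32/N\le h\le1$, then $N^6\le12^6\,E(h)\,D(h)^3$.
2. If $N\ge32$, then $N^3\log^4(N/32)\le4^4\,12^6\,\mathscr P$.
3. For every $\mathscr P>1$ and every $\Gamma>0$,
$$1+Q^s_{\max}(\mathscr P)\le\max\Big\{32\,\mathscr P^{1/4},\ 5806\,\frac{\mathscr P^{1/3}}{\log^{4/3}\mathscr P}\Big\}.$$

In particular $Q^s_{\max}=o(\mathscr P^{1/3})$: the Weak Conjecture holds.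

## 6. Proof of Part 1: every height between $32/N$ and $1$ costs

Fix $N\ge32$, $h\in[32/N,1]$ and $M>0$. Let $A_h=\{h/2<z<h\}$, so $\iint_{A_h}1=h/2$. Let $\chi(z)=1$ for $z\le h/2$, $\chi(z)=0$ for $z\ge h$, and $\chi$ linear in between, so $\chi'=-\frac2h\mathbf 1_{A_h}$. Let
$$\varphi(s)=\min\{1,\max\{0,|s|/M-1\}\}.$$
Thus $\varphi=0$ for $|s|\le M$, $\varphi=1$ for $|s|\ge2M$, and $(\varphi')^2=M^{-2}\mathbf 1_{\{M<|s|<2M\}}$ a.e. For Lipschitz piecewise linear functions the chain rule holds in $H^1$; the values of the derivative at the corners do not matter, because $\nabla\psi=0$ a.e. on each level set.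

**Step 1: the total flux through $A_h$.** The purpose is to show that almost all the flux through the layer is convective. Average $\overline{u_zT}-\bar T'=N$ over $(h/2,h)$ and use $0\le\bar T\le1$:
$$\frac2h\iint_{A_h}u_zT=N+\frac2h\big(\bar T(h)-\bar T(h/2)\big)\ge N-\frac2h\ge\frac{15}{16}N, \tag{8}$$
since $h\ge32/N$ means $2/h\le N/16$.

**Step 2: fluid with small $|\psi|$ carries little.** We bound the part of (8) with weight $1-\varphi(\psi)$. Let $G(s)=\int_0^s(1-\varphi)$. Since $1-\varphi$ is $1$ up to $M$ and falls linearly to $0$ at $2M$, $|G|\le M+\frac M2=\frac32M$. Because $u_z=-\partial_x\psi$, we have $u_z(1-\varphi(\psi))=-\partial_xG(\psi)$. For a.e. $z$ we integrate by parts in $x$ over a period (both $G(\psi)$ and $T$ are bounded, $x$-periodic and in $H^1$):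
$$\frac2h\iint_{A_h}u_zT(1-\varphi(\psi))=\frac2h\iint_{A_h}G(\psi)\,\partial_xT\le\frac{3M}h\Big(\frac h2\Big)^{1/2}\Big(\iint_{A_h}|\nabla T|^2\Big)^{1/2}.$$
On $A_h$ we have $(z/h)^{1/4}\ge2^{-1/4}$, so $\iint_{A_h}|\nabla T|^2\le2^{1/4}D(h)$. As $2^{-1/2}2^{1/8}\le1$,
$$\frac2h\iint_{A_h}u_zT(1-\varphi(\psi))\le3M\,\frac{D(h)^{1/2}}{h^{1/2}}. \tag{9}$$

**Step 3: flux at large $|\psi|$ is a diffusive flux.** We express the remaining part of (8) through $\nabla T$. Let $\eta=\varphi(\psi)\chi(z)$. Since $\psi$ is uniformly continuous on $\overline\Omega$ and vanishes on $z=0$, we have $|\psi|<M$ in a neighborhood of $z=0$, so $\eta$ vanishes there. It also vanishes for $z\ge h$. So $\eta\in V$, and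
$$\nabla\eta=\chi\,\varphi'(\psi)\nabla\psi+\varphi(\psi)\chi'\,\mathbf e_z,\qquad\mathbf u\cdot\nabla\eta=\varphi(\psi)\chi'u_z,$$
because $\mathbf u\cdot\nabla\psi=0$. Equation (5) becomes
$$\iint\chi\varphi'(\psi)\nabla\psi\cdot\nabla T-\frac2h\iint_{A_h}\varphi(\psi)\,\partial_zT=-\frac2h\iint_{A_h}u_zT\varphi(\psi),$$
that is,
$$\frac2h\iint_{A_h}u_zT\varphi(\psi)=\frac2h\iint_{A_h}\varphi(\psi)\,\partial_zT-\iint\chi\,\varphi'(\psi)\nabla\psi\cdot\nabla T. \tag{10}$$

**Step 4: vertical diffusion is negligible.** We bound the first term on the right of (10). By Cauchy–Schwarz, $0\le\varphi\le1$ and (6), it is at most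
$$\frac2h\Big(\frac h2\Big)^{1/2}N^{1/2}=\Big(\frac{2N}h\Big)^{1/2}\le\frac N4, \tag{11}$$
because $1/h\le N/32$ gives $2N/h\le N^2/16$.

**Step 5: diffusion across streamlines, reduced to $\mathbf u$.** We separate $T$ from $\psi$ in the last term of (10) in such a way that exactly $D(h)$ appears. Let $w(z)=(h/z)^{1/4}$. By Cauchy–Schwarz with the factors $w^{1/2}$ and $w^{-1/2}$, and $0\le\chi\le\mathbf 1_{\{z<h\}}$,
$$\Big|\iint\chi\,\varphi'(\psi)\nabla\psi\cdot\nabla T\Big|\le J^{1/2}D(h)^{1/2},\qquad J:=\iint\chi\,w\,\varphi'(\psi)^2|\nabla\psi|^2. \tag{12}$$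

**Step 6: integration by parts in $J$.** A crude bound $\varphi'(\psi)^2\le M^{-2}$ would leave the velocity squared. We trade one derivative instead, so that $J$ becomes linear in $\nabla\mathbf u$ and costs only one power of $1/M$. Let $H(s)=\int_0^s(\varphi')^2$. Then $H=0$ on $[-M,M]$ and $|H|\le M\cdot M^{-2}=1/M$. By the argument in Step 3, $H(\psi)$ vanishes near $z=0$, where $w$ is singular. So $f=\chi\,w\,H(\psi)$ is a bounded, $x$-periodic $H^1$ function that vanishes near $z=0$ and for $z\ge h$. Since $\nabla\psi\in H^1$ and $f\in H^1\cap L^\infty$, the field $f\nabla\psi$ is in $W^{1,1}$, and the divergence theorem gives $\iint\nabla\cdot(f\nabla\psi)=0$. Now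
$$\nabla\cdot(f\nabla\psi)=\chi w\,\varphi'(\psi)^2|\nabla\psi|^2+(\chi w)'H(\psi)\,\partial_z\psi+\chi wH(\psi)\,\Delta\psi,$$
hence
$$J=-\iint\chi w\,H(\psi)\,\Delta\psi-\iint(\chi w)'H(\psi)\,\partial_z\psi. \tag{13}$$

**Step 7: both terms of (13) are controlled by $\iint w|\nabla\mathbf u|$.** For the first, $|H|\le1/M$ and (7) give the bound $\frac{\sqrt2}M\iint_{z<h}w|\nabla\mathbf u|$. For the second, $w'=-\frac w{4z}$ and $1/h<1/z$ for $z<h$, so
$$|(\chi w)'|\le\frac w{4z}+\frac{2w}h\mathbf 1_{A_h}\le\frac94\,\frac wz .$$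
Here $\partial_z\psi=u_x$, and we remove the factor $1/z$ by a Hardy-type estimate. For a.e. $x$ we have $|u_x(x,z)|\le\int_0^z|\partial_zu_x(x,t)|\,dt$, because $u_x=0$ on $z=0$. By Tonelli,
$$\int_0^hz^{-5/4}|u_x|\,dz\le\int_0^h|\partial_zu_x|(t)\int_t^hz^{-5/4}\,dz\,dt\le4\int_0^ht^{-1/4}|\partial_zu_x|\,dt .$$
Since $w/z=h^{1/4}z^{-5/4}$, multiplying by $h^{1/4}$ and averaging in $x$ gives $\iint_{z<h}\frac wz|u_x|\le4\iint_{z<h}w|\nabla\mathbf u|$. The second term of (13) is thus at most $\frac1M\cdot\frac94\cdot4\iint_{z<h}w|\nabla\mathbf u|$, and altogether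
$$J\le\frac{\sqrt2+9}M\iint_{z<h}w|\nabla\mathbf u|\le\frac{11}M\iint_{z<h}w|\nabla\mathbf u| .$$
Write $w|\nabla\mathbf u|=w^{3/2}\cdot w^{-1/2}|\nabla\mathbf u|$ and apply Cauchy–Schwarz. As $\int_0^hw^3\,dz=\int_0^h(h/z)^{3/4}dz=4h$,
$$J\le\frac{11}M(4h)^{1/2}E(h)^{1/2}=\frac{22\,h^{1/2}E(h)^{1/2}}M. \tag{14}$$

**Step 8: choice of $M$.** We collect the estimates and balance them. By (8), $\frac{15}{16}N$ is at most the sum of the left sides of (9) and (10); using (9), (11), (12) and (14),
$$\frac{11}{16}N\le3M\,h^{-1/2}D(h)^{1/2}+\sqrt{22}\;h^{1/4}E(h)^{1/4}D(h)^{1/2}M^{-1/2}\qquad\text{for all }M>0. \tag{15}$$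
If $E(h)=0$, letting $M\to0$ gives $N\le0$, contradicting (6). So $E(h)>0$. The two terms are comparable when $M^{3/2}=h^{3/4}E(h)^{1/4}$, i.e. $M=h^{1/2}E(h)^{1/6}$. With this choice all powers of $h$ cancel, and
$$N\le\tfrac{16}{11}\big(3+\sqrt{22}\big)E(h)^{1/6}D(h)^{1/2}\le12\,E(h)^{1/6}D(h)^{1/2},$$
since $\frac{16}{11}(3+\sqrt{22})<11.2$. The sixth power is Part 1. $\blacksquare$

**Remark (the role of the weight).** With $w\equiv1$ the same steps give $N^6\le C\,E_0(h)D_0(h)^3$ for an absolute constant $C$. Indeed (8)–(11) hold with $D_0$ in place of $D$; (12) holds with $D_0$; and in (13) only $\chi'$ remains, so that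
$$J\le\frac{\sqrt2}M\iint_{z<h}|\nabla\mathbf u|+\frac2{hM}\iint_{A_h}|u_x|\le\frac{\sqrt2+1}M\iint_{z<h}|\nabla\mathbf u|\le\frac{\sqrt2+1}M\,h^{1/2}E_0(h)^{1/2},$$
where we used $|u_x|\le\int_0^h|\partial_zu_x|\,dt$ on $A_h$. So the streamline argument works without the weight, but it produces only the cumulative inequality, which Section 5 showed to be insufficient. The weight is what makes the next section possible. Any exponent $\alpha\in(0,1/3)$ can replace $1/4$, with other constants: $\alpha>0$ is needed for $\int_t^hz^{-1-\alpha}dz\le t^{-\alpha}/\alpha$ and for (16) below, and $\alpha<1/3$ for $\int_0^h(h/z)^{3\alpha}dz<\infty$.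

## 7. Proof of Parts 2 and 3: integration against $dh/h$

**Step 1: the budgets of all scales add up to a constant multiple of the total.** We integrate $E$ and $D$ over logarithmic scales. Since $\int_z^\infty(z/h)^{1/4}\frac{dh}h=z^{1/4}\cdot4z^{-1/4}=4$, Tonelli's theorem gives
$$\int_0^1E(h)\frac{dh}h=\iint|\nabla\mathbf u|^2\int_z^1\Big(\frac zh\Big)^{1/4}\frac{dh}h\le4\mathscr P,\qquad\int_0^1D(h)\frac{dh}h\le4N, \tag{16}$$
where the second bound uses (6). For the unweighted $E_0$ the inner integral would be $\log(1/z)$, and this would destroy the gain.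

**Step 2: Part 2.** We combine (16) with Part 1. Let $N\ge32$. The power $\frac14$ of Part 1 reads
$$N^{3/2}\le12^{3/2}\,E(h)^{1/4}D(h)^{3/4}\qquad\text{for }h\in[32/N,1].$$
The exponents $\frac14$ and $\frac34$ add up to $1$, so this form is suited to Hölder's inequality with exponents $4$ and $4/3$. The interval $[32/N,1]$ has $dh/h$-length $\log(N/32)$, and integrating gives
$$N^{3/2}\log\frac N{32}\le12^{3/2}\Big(\int_0^1E\,\frac{dh}h\Big)^{1/4}\Big(\int_0^1D\,\frac{dh}h\Big)^{3/4}\le12^{3/2}(4\mathscr P)^{1/4}(4N)^{3/4}=4\cdot12^{3/2}\,\mathscr P^{1/4}N^{3/4}.$$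
Divide by $N^{3/4}$ and take fourth powers: $N^3\log^4(N/32)\le4^4\,12^6\,\mathscr P$. $\blacksquare$

**Step 3: Part 3 and the conjecture.** We turn the implicit bound of Part 2 into one in terms of $\mathscr P$. Let $\mathscr P>1$ and let $\mathbf u$ be admissible with enstrophy $\mathscr P$. Either $N\le32\,\mathscr P^{1/4}$, or $N>32\,\mathscr P^{1/4}$. In the second case $N>32$ and $\log(N/32)\ge\frac14\log\mathscr P>0$, so Part 2 gives
$$N^3\le\frac{4^8\,12^6\,\mathscr P}{\log^4\mathscr P},\qquad N\le2^{16/3}\cdot144\,\frac{\mathscr P^{1/3}}{\log^{4/3}\mathscr P}\le5806\,\frac{\mathscr P^{1/3}}{\log^{4/3}\mathscr P},$$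
since $2^{16/3}\cdot144<5806$. In both cases $1+\langle u_zT\rangle=N$ is at most the maximum in Part 3, and the supremum over $\mathbf u$ proves Part 3. Both $\mathscr P^{1/4}$ and $\mathscr P^{1/3}/\log^{4/3}\mathscr P$ are $o(\mathscr P^{1/3})$, and $Q^s_{\max}\ge0$ by (6). Hence $Q^s_{\max}=o(\mathscr P^{1/3})$. $\blacksquare$

## 8. Sharpness of the exponent $4/3$, and the multiscale structure of near-optimal flows

**Corollary A (sharp scaling).** For every aspect ratio, with a constant independent of $\Gamma$,
$$\limsup_{\mathscr P\to\infty}\frac{Q^s_{\max}\,\log^{4/3}\mathscr P}{\mathscr P^{1/3}}\le5806 .$$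
Together with the quoted lower bound $Q^s_{\max}\gtrsim\mathscr P^{1/3}/\log^{4/3}\mathscr P$,
$$Q^s_{\max}(\mathscr P)\asymp\frac{\mathscr P^{1/3}}{\log^{4/3}\mathscr P}\qquad(\mathscr P\to\infty),$$
so the exponent $4/3$ of the logarithm is optimal.

*Proof.* For $\mathscr P$ large, $32\,\mathscr P^{1/4}$ is smaller than the second term of the maximum in Part 3, which gives the first display. The second combines it with the lower bound, which is taken here as given. $\blacksquare$

The proof also tells us how a flow must look if it comes close to the bound: Hölder's inequality loses little only if $E$ and $D$ are nearly constant in $\log h$ on a good part of the range.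

**Corollary B (near-optimal flows are multiscale).** Suppose $N>32$, let $L=\log(N/32)$, and suppose $N^3L^4\ge\kappa\mathscr P$ for some $\kappa>0$. Put $c_0=12^{-6}\kappa$. Then for at least half of the scales $h\in[32/N,1]$, measured by $dh/h$,
$$\frac{c_0}{16^3}\,\frac{\mathscr P}L\le E(h)\le16\,\frac{\mathscr P}L,\qquad\Big(\frac{c_0}{16}\Big)^{1/3}\frac NL\le D(h)\le16\,\frac NL .$$

*Proof.* Let $a(h)=E(h)L/\mathscr P$ and $b(h)=D(h)L/N$. On $[32/N,1]$ the measure $\frac{dh}{hL}$ is a probability measure, and by (16) the means of $a$ and $b$ with respect to it are at most $4$. By Chebyshev's inequality, $a>16$ on at most a quarter of the scales, and likewise $b>16$. So $a\le16$ and $b\le16$ hold together on at least half of the scales. By Part 1, at every scale in the range,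
$$ab^3=\frac{E\,D^3L^4}{\mathscr PN^3}\ge\frac{12^{-6}N^6L^4}{\mathscr PN^3}=12^{-6}\,\frac{N^3L^4}{\mathscr P}\ge c_0 .$$
Where $b\le16$ this gives $a\ge c_0/16^3$, and where $a\le16$ it gives $b\ge(c_0/16)^{1/3}$. $\blacksquare$

Thus a flow that attains the optimal scaling must spread both its enstrophy and its thermal dissipation essentially evenly over a fixed fraction of all logarithmic length scales between $1/N$ and $1$. None of the families in Section 1 attains that scaling.
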